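\title{Humberstone frames lie strictly between Kripke frames and full possibility frames}

\begin{abstract}
In possibility semantics for modal logic, formulas are evaluated at partial possibilities ordered by refinement, and they denote regular open sets. We compare three nested classes of frames for this semantics by the normal modal logics that they characterize: Kripke frames, Humberstone frames, and full possibility frames. We show that Humberstone frames characterize strictly more logics than Kripke frames and strictly fewer than full possibility frames, for every nonempty set of modalities and in particular for a single modality. Each gap contains at least $2^{\aleph_0}$ logics. We also characterize the Boolean algebras with operators that come from Humberstone frames by a single infinitary equation, and we show that a Humberstone frame with an identity modality has the logic of a Kripke frame. The separating frames are built on the binary tree and use a formula that splits every nonempty regular open set in two.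
\end{abstract}

\section{The question and the results}\label{sec:intro}

In Kripke semantics a modal formula is evaluated at worlds, and each world decides every formula. In possibility semantics a formula is evaluated at possibilities, which may leave a formula undecided and can be refined to more informative ones. The sets that formulas denote then form a complete Boolean algebra that need not have atoms. This paper asks how much of that extra room remains visible to modal logic when the accessibility relations are required to interact with refinement in a simple way.

\subsection*{Logics and frames}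
Fix a nonempty index set $I$. Formulas are built from a countable set $\mathsf{Prop}$ of variables with $\neg$, $\wedge$ and operators $\Box_i$ for $i\in I$. The connectives $\vee,\to,\leftrightarrow$ are defined classically, and $\Diamond_i=\neg\Box_i\neg$, $\bot=p\wedge\neg p$, $\top=\neg\bot$. A \emph{normal modal logic} is a set of formulas that contains all classical tautologies and the axioms $\Box_i(p\to q)\to(\Box_ip\to\Box_iq)$, and is closed under modus ponens, uniform substitution, and necessitation (from $\varphi$ infer $\Box_i\varphi$).

Let $\langle S,\sqsubseteq\rangle$ be a poset. We read $x'\sqsubseteq x$ as ``$x'$ refines $x$'' and write ${\downarrow}x=\{x':x'\sqsubseteq x\}$. A set $U\subseteq S$ is \emph{regular open} if it has the following two properties.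
\begin{itemize}
\item \emph{Persistence:} if $x\in U$ and $x'\sqsubseteq x$, then $x'\in U$.
\item \emph{Refinability:} if $x\notin U$, then there is $x'\sqsubseteq x$ with ${\downarrow}x'\cap U=\varnothing$.
\end{itemize}
Thus a possibility that settles $U$ keeps it settled under refinement, and a possibility that does not settle $U$ can be refined to one that rules $U$ out. These are the regular open sets of the topology whose open sets are the down-sets. We write $\mathrm{RO}(S,\sqsubseteq)$, or just $\mathrm{RO}$, for the family of them. For $V\subseteq S$ and a binary relation $R_i$ on $S$ put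
\[
\neg V=\{x:{\downarrow}x\cap V=\varnothing\},\qquad R_i(x)=\{y:xR_iy\},\qquad \blacksquare_iV=\{x:R_i(x)\subseteq V\},
\]
and $\blacklozenge_iV=\neg\blacksquare_i\neg V$. When $xR_iy$ we say that $x$ \emph{sees} $y$.

A \emph{full possibility frame} is a poset $\langle S,\sqsubseteq\rangle$ with binary relations $R_i$ ($i\in I$) such that $\mathrm{RO}$ is closed under each $\blacksquare_i$. A \emph{valuation} is a map $\pi:\mathsf{Prop}\to\mathrm{RO}$. It extends to all formulas by $[\![p]\!]=\pi(p)$ and
\[
[\![\varphi\wedge\psi]\!]=[\![\varphi]\!]\cap[\![\psi]\!],\qquad [\![\neg\varphi]\!]=\neg[\![\varphi]\!],\qquad [\![\Box_i\varphi]\!]=\blacksquare_i[\![\varphi]\!].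
\]
A formula is \emph{valid} on the frame if $[\![\varphi]\!]=S$ under every valuation, and a set of formulas is valid if each member is. The \emph{logic of a class} of frames is the set of formulas valid on all its members; it is a normal modal logic. An empty frame validates every formula, so it can be dropped from a class without changing the logic, and nothing below depends on whether empty frames are allowed.

A \emph{Kripke frame} is a full possibility frame whose order is the identity. Then every subset is regular open, $\neg$ is set complement, and the semantics is the usual one. A \emph{Humberstone frame} is a poset with relations $R_i$ ($i\in I$), each of which satisfies: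
\begin{itemize}
\item \emph{up-$R$:} if $x'\sqsubseteq x$ and $x'R_iy$, then $xR_iy$;
\item \emph{$R$-down:} if $xR_iy$ and $y'\sqsubseteq y$, then $xR_iy'$;
\item \emph{$R$-refinability$^{++}$:} if $xR_iy$, then there is $x'\sqsubseteq x$ such that $x''R_iy$ for all $x''\sqsubseteq x'$.
\end{itemize}
The first condition says that refining a possibility can only remove successors. The second says that successor sets are persistent. The third says that any one successor of $x$ can be kept for good by a suitable refinement of $x$. All three hold when the order is the identity, and they imply that $\mathrm{RO}$ is closed under $\blacksquare_i$ (Lemma~\ref{lem:conditions}). So every Kripke frame is a Humberstone frame, and every Humberstone frame is a full possibility frame. The following problem is posed in \cite{Holliday}.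

\medskip
\noindent\textbf{Problem.}
\begin{itemize}
\item[(a)] Is every logic of a class of full possibility frames also the logic of a class of Humberstone frames?
\item[(b)] Is there a logic of a class of Humberstone frames that is the logic of no class of Kripke frames?
\end{itemize}

\subsection*{What one might guess}
If $\mathrm{RO}$ is atomic, for instance if $S$ is finite, then the frame has the logic of a Kripke frame (Lemma~\ref{lem:atomic}), so a separating frame needs a part without atoms. Formulas without modalities cannot detect such a part, because every nontrivial Boolean algebra validates exactly the tautologies. The conditions up-$R$ and $R$-down can be imposed on any full possibility frame without changing its logic, and once they hold, $R$-refinability$^{++}$ differs by one quantifier from what closure of $\mathrm{RO}$ under $\blacksquare_i$ requires anyway (Lemma~\ref{lem:conditions}). This suggests a positive answer to (a). On the other hand, $R$-refinability$^{++}$ ties a refinement of $x$ to one fixed successor, as a world is tied to its successors in a Kripke frame, and it can force $\mathrm{RO}$ to be atomic (Theorem~\ref{thm:collapse}). This suggests a negative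 answer to (b). Both guesses are wrong.

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $I\neq\varnothing$.
\begin{enumerate}
\item There is a Humberstone frame whose logic is not the logic of any class of Kripke frames.
\item There is a full possibility frame whose logic is not the logic of any class of Humberstone frames.
\end{enumerate}
\end{theorem}

So the answer to (a) is no and the answer to (b) is yes, for every nonempty $I$, including $|I|=1$. The proof of the second part goes through a description of the algebras that Humberstone frames produce.

\begin{theorem}\label{thm:algebra}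
Let $A$ be a nontrivial complete Boolean algebra with unary operations $\Diamond_i$ $(i\in I)$, and put $e_i(c)=\bigwedge\{\Diamond_ic':0\neq c'\le c\}$. Then $A$ is isomorphic to the algebra $\mathrm{RO}$ of a Humberstone frame, with $\Diamond_i$ corresponding to $\blacklozenge_i$, if and only if
\begin{equation}\label{eq:dagger}
\Diamond_ib=\bigvee\{e_i(c):0\neq c\le b\}\qquad\text{for all } b\in A \text{ and } i\in I.\tag{$\dagger$}
\end{equation}
\end{theorem}

\begin{theorem}\label{thm:collapse}
\begin{enumerate}
\item Every nonempty Humberstone frame that validates $\Box_*p\leftrightarrow p$ for some $*\in I$ has the same logic as some Kripke frame.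
\item Let $L$ be the logic of a class of full possibility frames but of no class of Kripke frames. Let $*\notin I$, and let $L^*$ be the expansion of $L$ by an identity modality, that is, the smallest normal modal logic over $I\cup\{*\}$ that contains $L$ and $\Box_*p\leftrightarrow p$. Then $L^*$ is the logic of a class of full possibility frames and of no class of Humberstone frames.
\end{enumerate}
\end{theorem}

Finally, both gaps are large, and with two modalities the separation takes a stronger form.

\begin{theorem}\label{thm:many}
\begin{enumerate}
\item For every $I\neq\varnothing$ there are at least $2^{\aleph_0}$ logics as in Theorem~\ref{thm:main}(1) and at least $2^{\aleph_0}$ logics as in Theorem~\ref{thm:main}(2).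
\item If $|I|\ge2$, there is a nonempty Humberstone frame whose logic is valid on no nonempty Kripke frame, and there is a nonempty full possibility frame whose logic is valid on no nonempty Humberstone frame. For $|I|=1$ both are impossible.
\end{enumerate}
\end{theorem}

\subsection*{The method}
Both parts of Theorem~\ref{thm:main} rest on one obstruction: if $p$ denotes an atom, then $p\wedge f(p)$ and $p\wedge\neg f(p)$ cannot both be satisfied, whatever the formula $f(p)$. Section~\ref{sec:F1} builds a Humberstone frame on the binary tree and a formula $f(p)$ that does split every nonempty regular open subset of the tree. A formula that records this splitting fails on Kripke frames, where singletons are atoms. Humberstone frames need not have atoms, so part (2) needs a second formula that manufactures an atom on every Humberstone frame while remaining valid on some atomless full possibility frame. Equation~\eqref{eq:dagger}, proved in Section~\ref{sec:algebra}, shows how: an identity modality does it (Section~\ref{sec:collapse}), and with a single modality a definable copy of the tree plays the same role (Section~\ref{sec:F2}). Section~\ref{sec:many} proves Theorem~\ref{thm:many}.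

\section{Regular open algebras and the three conditions}\label{sec:prelim}

\subsection*{The Boolean algebra $\mathrm{RO}$}
Let $V\subseteq S$ be persistent. Then $\neg V$ is regular open: it is persistent, and if $x\notin\neg V$, any $x'\in{\downarrow}x\cap V$ has ${\downarrow}x'\subseteq V$, so ${\downarrow}x'\cap\neg V=\varnothing$. Unwinding the definition,
\[
x\in\neg\neg V\iff\text{every }x'\sqsubseteq x\text{ has a refinement in }V .
\]
Hence $V\subseteq\neg\neg V$, and refinability says exactly that $\neg\neg V\subseteq V$. As for any topological space, $\mathrm{RO}$ is a complete Boolean algebra under inclusion. Here its bottom is $\varnothing$, its top is $S$, its complement is $\neg$, arbitrary meets are intersections, and $\bigvee_kU_k=\neg\neg\bigcup_kU_k$. For $y\in S$ the set $N(y)=\neg\neg{\downarrow}y$ is the least regular open set containing $y$, since $y\in U\in\mathrm{RO}$ gives ${\downarrow}y\subseteq U$ and so $N(y)\subseteq\neg\neg U=U$.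

The value $[\![\varphi]\!]$ is the value of $\varphi$ in the algebra $\mathrm{RO}$ with the operations $\blacksquare_i$. So two frames with isomorphic algebras have the same logic. We use two textbook facts about a complete Boolean algebra: the law $a\wedge\bigvee_kb_k=\bigvee_k(a\wedge b_k)$ holds; and if the algebra is \emph{atomic}, meaning that every element is the join of the atoms (minimal nonzero elements) below it, then sending an element to the set of atoms below it is an isomorphism onto the powerset of the set of atoms.

A set $C\subseteq S$ is a \emph{block} if no point of $C$ is comparable with a point outside $C$, and a point $x$ is \emph{isolated} if $\{x\}$ is a block. A block $C$ is regular open and $\neg C=S\setminus C$. An isolated point lies in $\neg V$ if and only if it is not in $V$.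

\begin{lemma}\label{lem:basic}
In a full possibility frame, fix $i\in I$ and omit it from the notation. Let $U,V,U_k\in\mathrm{RO}$.
\begin{enumerate}
\item $\varphi\to\chi$ is valid if and only if $[\![\varphi]\!]\subseteq[\![\chi]\!]$ under every valuation, and $\neg\varphi$ is valid if and only if $[\![\varphi]\!]=\varnothing$ under every valuation.
\item $\blacklozenge\bigvee_kU_k=\bigvee_k\blacklozenge U_k$. In particular $\blacklozenge$ is monotone and $\blacklozenge\varnothing=\varnothing$. If $U\cap V=\varnothing$, then $\blacksquare U\cap\blacklozenge V=\varnothing$.
\item If $R$-down holds, then $x\in\blacklozenge V$ if and only if every $x'\sqsubseteq x$ sees a point of $V$. So if the set of points that see a point of $V$ is persistent, it equals $\blacklozenge V$.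
\item If $[\![\varphi]\!]=C$ is a block, then $[\![\varphi\to\chi]\!]=(S\setminus C)\cup(C\cap[\![\chi]\!])$.
\item A disjoint union of full possibility frames (of Humberstone frames), with no order and no $R_i$ between the summands, is a full possibility frame (a Humberstone frame), and a formula is valid on it if and only if it is valid on each summand.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) In a Boolean algebra, $\neg(a\wedge\neg b)=1$ if and only if $a\le b$, and $\neg a=1$ if and only if $a=0$.

(2) From the definition, $\blacksquare\bigcap_kV_k=\bigcap_k\blacksquare V_k$, and meets in $\mathrm{RO}$ are intersections. The De Morgan laws give the first claim; the empty join gives $\blacklozenge\varnothing=\varnothing$. If $U\cap V=\varnothing$, then $V\subseteq\neg U$, so $\blacklozenge V\subseteq\blacklozenge\neg U=\neg\blacksquare U$.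

(3) By definition, $x\in\neg\blacksquare\neg V$ if and only if every $x'\sqsubseteq x$ sees some $y\notin\neg V$, that is, some $y$ with a refinement $y'\in V$. In that case $x'Ry'$ by $R$-down. Conversely a point of $V$ is not in $\neg V$.

(4) If $x\notin C$, then ${\downarrow}x\cap C=\varnothing$, so $x\in\neg(C\cap\neg[\![\chi]\!])$. If $x\in C$, then ${\downarrow}x\subseteq C$, so $x\in\neg(C\cap\neg[\![\chi]\!])$ if and only if $x\in\neg\neg[\![\chi]\!]=[\![\chi]\!]$.

(5) Persistence, refinability, the three Humberstone conditions, and membership of $x$ in $\neg V$ or $\blacksquare_iV$ refer only to points in the summand of $x$. So a set is regular open if and only if its trace on each summand is, and all operations are computed summand by summand.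
\end{proof}

\begin{lemma}\label{lem:atomic}
If the algebra $\mathrm{RO}$ of a full possibility frame is atomic, then the frame has the same logic as some Kripke frame.
\end{lemma}

\begin{proof}
Let $W$ be the set of atoms, let $aR_i^Wc$ if and only if $a\le\blacklozenge_ic$, and let $h(U)=\{a\in W:a\le U\}$ be the isomorphism from $\mathrm{RO}$ onto the powerset of $W$. By Lemma~\ref{lem:basic}(2), $\blacklozenge_iU=\bigvee\{\blacklozenge_ic:c\in h(U)\}$. An atom $a$ below a join $\bigvee_kb_k$ is below some $b_k$, because $0\ne a=\bigvee_k(a\wedge b_k)$. Hence $a\in h(\blacklozenge_iU)$ if and only if $a$ has an $R_i^W$-successor in $h(U)$. So $h$ is an isomorphism onto the algebra of the Kripke frame $\langle W,\{R_i^W\}_{i\in I}\rangle$.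
\end{proof}

\subsection*{The binary tree}
The letters $s,u,v$ range over finite binary strings, $\varepsilon$ is the empty string, $s\preceq s'$ means that $s$ is an initial segment of $s'$, and two strings are \emph{comparable} if one is an initial segment of the other. Two initial segments of one string are comparable. We write $u0,u1$ for the one-letter extensions of $u$, and $u^-$ for $u$ with its last letter removed ($u\neq\varepsilon$).

\begin{example}\label{ex:tree}
Let $B=\{b_s\}$ have one point for each string, with $b_{s'}\sqsubseteq b_s$ if and only if $s\preceq s'$. Each ${\downarrow}b_s$ is regular open: if $v$ is incomparable with $s$ then ${\downarrow}b_v$ misses ${\downarrow}b_s$, and if $v$ is a proper initial segment of $s$, extend $v$ by the letter that does not follow it in $s$. The union ${\downarrow}b_{s0}\cup{\downarrow}b_{s1}$ is not regular open; the join of the two sets is ${\downarrow}b_s$. The algebra has no atoms, since $b_s\in U$ gives $\varnothing\neq{\downarrow}b_{s0}\subsetneq U$.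

Let $I$ be a singleton and let $xRy$ if and only if $y\sqsubseteq x$. Then $\blacksquare U=U$ for all $U\in\mathrm{RO}$, so this is a full possibility frame. It satisfies up-$R$ and $R$-down, by transitivity of $\sqsubseteq$. It fails $R$-refinability$^{++}$: we have $b_sRb_s$, but no proper refinement of $b_s$ sees $b_s$, and every refinement of $b_s$ has such a refinement below it. Nevertheless its logic is that of one reflexive point: in both frames a formula is valid if and only if deleting all boxes leaves a tautology. An atomless algebra is therefore not enough. The lack of atoms must be expressed by formulas.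
\end{example}

\subsection*{What the Humberstone conditions add}

\begin{lemma}\label{lem:conditions}
Let $R$ be a binary relation on a poset $\langle S,\sqsubseteq\rangle$.
\begin{enumerate}
\item Suppose $\mathrm{RO}$ is closed under $\blacksquare$. Let $xR'y$ if and only if $x_1Ry_1$ for some $x_1\sqsubseteq x$ and some $y_1$ with $y\sqsubseteq y_1$. Then $R'$ satisfies up-$R$ and $R$-down, and it induces the same operation $\blacksquare$ on $\mathrm{RO}$.
\item Suppose $R$ satisfies up-$R$ and $R$-down. Then $\mathrm{RO}$ is closed under $\blacksquare$ if and only if
\begin{equation}\label{eq:W}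
xRy\ \text{ implies }\ \exists x'\sqsubseteq x\ \ \forall x''\sqsubseteq x'\ \ \exists y'\sqsubseteq y:\ x''Ry'.\tag{W}
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The two conditions follow from transitivity of $\sqsubseteq$. For $U\in\mathrm{RO}$, persistence of $U$ gives that $R'(x)\subseteq U$ if and only if ${\downarrow}x\subseteq\blacksquare U$, and persistence of $\blacksquare U$ gives that this holds if and only if $x\in\blacksquare U$.

(2) Assume \eqref{eq:W} and let $U\in\mathrm{RO}$. The set $\blacksquare U$ is persistent by up-$R$. Let $x\notin\blacksquare U$, say $xRy_0$ with $y_0\notin U$. Take $y\sqsubseteq y_0$ with ${\downarrow}y\cap U=\varnothing$; then $xRy$ by $R$-down. With $x'$ as in \eqref{eq:W}, every $x''\sqsubseteq x'$ sees a point outside $U$, so ${\downarrow}x'\cap\blacksquare U=\varnothing$. Conversely, assume closure and let $xRy$. Put $U=\neg{\downarrow}y\in\mathrm{RO}$. Since $y\notin U$ we have $x\notin\blacksquare U$, so there is $x'\sqsubseteq x$ such that every $x''\sqsubseteq x'$ sees some $w\notin U$. Such a $w$ has a refinement $y'\sqsubseteq y$, and $x''Ry'$ by $R$-down.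
\end{proof}

$R$-refinability$^{++}$ is \eqref{eq:W} with $y'=y$, so Humberstone frames are full possibility frames. By the lemma, question (a) is about this one difference: in \eqref{eq:W} the successor may shrink as $x''$ is refined, as it does in Example~\ref{ex:tree}, while in a Humberstone frame it stays fixed.

\subsection*{Convention}
In Sections~\ref{sec:F1}, \ref{sec:F2} and \ref{sec:many} we fix $i_0\in I$ and write $R,\Box,\Diamond,\blacksquare,\blacklozenge$ without the index $i_0$. In the frames that we construct, $R_j=\varnothing$ for $j\neq i_0$ unless stated otherwise. The empty relation satisfies the three Humberstone conditions vacuously, so it never affects which class a frame belongs to.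

\section{A Humberstone frame that splits every set}\label{sec:F1}

We want a frame that contains the tree $B$ of Example~\ref{ex:tree} as a block, and a formula $f(p)$ that cuts every nonempty regular open $U\subseteq B$ into two nonempty parts when $p$ denotes $U$. A natural cut is this: for each shortest string $u$ with $b_u\in U$, keep the left half ${\downarrow}b_{u0}$ and discard the right half ${\downarrow}b_{u1}$. The difficulty is that a formula cannot mention $u$, and that relations inside $B$ of the kind in Example~\ref{ex:tree} violate $R$-refinability$^{++}$. We therefore route the computation through isolated \emph{markers} $t_u$, one for each string. The marker $t_u$ sees ${\downarrow}b_u$, so it can test whether $b_u\in U$. It sees $t_{u^-}$, so it can test whether $u$ is shortest. It is seen from ${\downarrow}b_{u0}$, so it can report back to the left half. Two more points $d_0,d_1$ make $B$ and the set of markers definable, and a point $r$ observes the outcome.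

\begin{definition}\label{def:F1}
The frame $\mathcal F_1$ has points $r,d_0,d_1$, $B=\{b_s\}$ and $T=\{t_u\}$. The set $B$ is a block ordered as in Example~\ref{ex:tree}, and all other points are isolated. The successor sets are
\begin{align*}
R(r)&=B, \qquad R(d_1)=\{d_0\},\qquad R(d_0)=\varnothing,\\
R(b_s)&=\{d_0\}\cup\{t_u: s \text{ and } u0 \text{ are comparable}\},\\
R(t_u)&=\{d_1\}\cup{\downarrow}b_u\cup\{t_{u^-}\}\qquad(\text{omit } t_{u^-}\text{ if }u=\varepsilon).
\end{align*}
\end{definition}

Figure~\ref{fig:frames} shows the frame. That $b_s$ sees $t_u$ also when $s\preceq u0$ is forced by up-$R$, since $b_{u0}$ sees $t_u$. Note that $b_sRt_sRb_s$ for every $s$.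

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,font=\small]
\node[draw,circle] (r) at (0,2) {$r$};
\node[draw,dashed] (Bp) at (-4.4,0) {$B'=\{b'_s\}$};
\node[draw] (B) at (0,0) {$B=\{b_s\}$};
\node[draw] (T) at (5.2,0) {$T=\{t_u\}$};
\node[draw,circle] (d0) at (0,-2) {$d_0$};
\node[draw,circle] (d1) at (5.2,-2) {$d_1$};
\draw[->] (r) -- (B);
\draw[->,dashed] (r) -- (Bp);
\draw[->,dashed] (Bp) -- node[below] {$b'_sRb_u$ iff $s\preceq u$} (B);
\draw[->] (B) to[bend left=15] node[above] {$b_sRt_u$ iff $s,u0$ comparable} (T);
\draw[->] (T) to[bend left=15] node[below] {$t_uRb_s$ iff $u\preceq s$} (B);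
\path[->] (T) edge[loop above] node {$t_uRt_{u^-}$} (T);
\draw[->] (B) -- (d0);
\draw[->] (T) -- (d1);
\draw[->] (d1) -- (d0);
\end{tikzpicture}
\caption{The relation $R$ in the Humberstone frame $\mathcal F_1$ (solid part) and in the full possibility frame $\mathcal F_2$ (solid and dashed parts). An unlabeled arrow means that every point of the source sees every point of the target. The sets $B$ and $B'$ are binary trees in which longer strings refine shorter ones; all other points are comparable only with themselves.}
\label{fig:frames}
\end{figure}

\begin{lemma}\label{lem:F1frame}
$\mathcal F_1$ is a Humberstone frame.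
\end{lemma}

\begin{proof}
For up-$R$, let $s\preceq s'$; we need $R(b_{s'})\subseteq R(b_s)$. Both sets contain $d_0$. Let $b_{s'}Rt_u$. If $s'\preceq u0$, then $s\preceq u0$. If $u0\preceq s'$, then $s$ and $u0$ are initial segments of $s'$. In both cases $b_sRt_u$. For $R$-down, each successor set consists of isolated points and a persistent subset of $B$. For $R$-refinability$^{++}$, let $xRy$. If $x$ is isolated, or $x\in B$ and $y=d_0$, take $x'=x$. If $x=b_s$ and $y=t_u$, let $s'$ be the longer of $s$ and $u0$. Then $b_{s'}\sqsubseteq b_s$, and every extension of $s'$ extends $u0$, so every refinement of $b_{s'}$ sees $t_u$.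
\end{proof}

The design principle is visible in the last step: the points that have proper refinements see only isolated points, and the atomless part $B$ is seen only by isolated points.

Each sort of point is named by a formula whose value does not depend on the valuation:
\[
\delta_0=\Box\bot,\quad \delta_1=\Diamond\delta_0\wedge\Box\delta_0,\quad \beta=\Diamond\delta_0\wedge\neg\Box\delta_0,\quad \tau=\Diamond\delta_1,\quad \sigma=\Diamond\beta\wedge\Box\beta .
\]

\begin{lemma}\label{lem:F1const}
In $\mathcal F_1$, $[\![\delta_0]\!]=\{d_0\}$, $[\![\delta_1]\!]=\{d_1\}$, $[\![\beta]\!]=B$, $[\![\tau]\!]=T$, and $[\![\sigma]\!]=\{r\}$.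
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:basic}(3); all sets that occur are blocks. Only $d_0$ sees nothing. The points that see $d_0$ are those of $B\cup\{d_1\}$, so this set is $[\![\Diamond\delta_0]\!]$. The points $r$, $b_s$, $t_u$ see $b_\varepsilon$, $t_s$, $d_1$ respectively, so $[\![\Box\delta_0]\!]=\{d_0,d_1\}$. This gives $\delta_1$ and $\beta$. The points that see $d_1$ are those of $T$. The points that see a point of $B$ are those of $\{r\}\cup T$. The points that see only points of $B$ are $r$ and $d_0$, since the others see $d_0$ or $d_1$. Intersecting the last two sets gives $\sigma$.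
\end{proof}

Now define
\begin{gather*}
\theta(p)=\tau\wedge\Box(\beta\to p),\qquad \mu(p)=\theta(p)\wedge\Box(\tau\to\neg\theta(p)),\qquad f(p)=\Diamond\mu(p),\\
\gamma(p)=\Diamond(p\wedge f(p))\wedge\Diamond(p\wedge\neg f(p)).
\end{gather*}
As the proof of Lemma~\ref{lem:split} shows, if $p$ denotes $U$, then $\theta(p)$ picks the markers $t_u$ with $b_u\in U$, and $\mu(p)$ picks those among them for which $u$ is minimal. The formula $\gamma(p)$ says that both parts of the cut are visible.

\begin{example}\label{ex:split}
Let $U=S$. Then $\theta(p)$ holds at all markers. Every marker other than $t_\varepsilon$ sees a marker, so $[\![\mu(p)]\!]=\{t_\varepsilon\}$. The point $b_s$ sees $t_\varepsilon$ if and only if $s=\varepsilon$ or $0\preceq s$. The root $b_\varepsilon$ has the refinement $b_1$, which does not see $t_\varepsilon$. So $f(p)$ holds on ${\downarrow}b_0$, $\neg f(p)$ holds on ${\downarrow}b_1$, and $b_\varepsilon$ decides neither.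

Let $U={\downarrow}b_0\cup{\downarrow}b_{10}$; it is regular open, because the points of $B$ outside it are $b_\varepsilon$, $b_1$ and those of ${\downarrow}b_{11}$. Then $[\![\mu(p)]\!]=\{t_0,t_{10}\}$, and $b_s$ sees this set if and only if $s$ is comparable with $00$ or $100$. The strings $\varepsilon,0,1,10$ have the extensions $11,01,11,101$, which are comparable with neither. So $[\![f(p)]\!]\cap B={\downarrow}b_{00}\cup{\downarrow}b_{100}$.

The restriction to minimal markers is needed: if $b_s\in U$, every refinement $b_{s'}$ sees $t_{s'}\in[\![\theta(p)]\!]$, so $\Diamond\theta(p)$ holds on all of $U\cap B$ and cuts nothing.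
\end{example}

We state the general case so that it also covers the frame of Section~\ref{sec:F2}.

\begin{lemma}[Splitting]\label{lem:split}
Let $\mathcal F$ be a full possibility frame satisfying $R$-down that contains $B$, $T$, $d_0$, $d_1$, with $B$ a block ordered as above, with each $t_u$ isolated, with $R(b_s)$ and $R(t_u)$ as in Definition~\ref{def:F1}, and with $[\![\beta]\!]=B$ and $[\![\tau]\!]=T$. If $U=\pi(p)$ meets $B$, then both $[\![p\wedge f(p)]\!]$ and $[\![p\wedge\neg f(p)]\!]$ meet $B$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(4), $[\![\beta\to p]\!]=(S\setminus B)\cup(U\cap B)$. Since $R(t_u)\cap B={\downarrow}b_u$ and $U$ is persistent, $[\![\theta(p)]\!]=Q:=\{t_u:b_u\in U\}$. The set $Q$ consists of isolated points, so $\neg Q=S\setminus Q$, and Lemma~\ref{lem:basic}(4) gives $[\![\tau\to\neg\theta(p)]\!]=S\setminus Q$. The only marker that $t_u$ sees is $t_{u^-}$, so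
\[
[\![\mu(p)]\!]=M:=\{t_u: b_u\in U,\text{ and }u=\varepsilon\text{ or }b_{u^-}\notin U\}.
\]
If $t_u,t_v\in M$ with $u,v$ comparable, then $u=v$. Otherwise one of them, say $u$, is a proper initial segment of the other; then $u\preceq v^-$ and persistence gives $b_{v^-}\in U$, contrary to $t_v\in M$.

Choose a point $b_{s_0}\in U$ and let $u$ be the shortest initial segment of $s_0$ with $b_u\in U$. Then $t_u\in M$, and $b_{u0},b_{u1}\in U$ by persistence. Every refinement of $b_{u0}$ sees $t_u$, so $b_{u0}\in[\![f(p)]\!]$ by Lemma~\ref{lem:basic}(3).

It remains to show $b_{u1}\in[\![\neg f(p)]\!]$. The danger is that some other minimal marker is visible from below $b_{u1}$. By Lemma~\ref{lem:basic}(3) it suffices to show that no $b_s$ with $u1\preceq s$ sees a point of $M$. Suppose $b_sRt_v$ with $t_v\in M$, so that $s$ and $v0$ are comparable. If $v0\preceq s$, then $u$ and $v$ are initial segments of $s$. If $s\preceq v0$, then $u1\preceq v0$, and removing the last letter of $u1$ gives $u\preceq v$. In both cases $u,v$ are comparable, so $v=u$. But an extension $s$ of $u1$ is not comparable with $u0$.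
\end{proof}

The formula $\Diamond p\to\gamma(p)$ cannot be valid on $\mathcal F_1$: it fails at $d_1$ when $p$ denotes the atom $\{d_0\}$. We guard it by the name of the observer, which sees only $B$:
\[
\chi_1=\ \sigma\wedge\Diamond p\to\gamma(p).
\]

\begin{lemma}\label{lem:F1valid}
$\chi_1$ is valid on $\mathcal F_1$, and $\neg\sigma$ is not.
\end{lemma}

\begin{proof}
The second claim holds since $[\![\sigma]\!]=\{r\}$. For the first, use Lemma~\ref{lem:basic}(1). A point in $[\![\sigma\wedge\Diamond p]\!]$ is $r$, and then $r$ sees a point of $\pi(p)$, so $\pi(p)$ meets $R(r)=B$. By Lemma~\ref{lem:split}, $r$ sees points of $[\![p\wedge f(p)]\!]$ and of $[\![p\wedge\neg f(p)]\!]$. As $r$ is isolated, $r\in[\![\gamma(p)]\!]$ by Lemma~\ref{lem:basic}(3).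
\end{proof}

\begin{lemma}\label{lem:kripke}
In a Kripke frame that validates $\chi_1$, $[\![\sigma]\!]=\varnothing$.
\end{lemma}

\begin{proof}
Suppose $w\in[\![\sigma]\!]$. Since $w\in[\![\Diamond\beta]\!]$, it has a successor $y$. Put $\pi(p)=\{y\}$, which is allowed because the order is the identity. Then $w\in[\![\sigma\wedge\Diamond p]\!]$, so $w\in[\![\gamma(p)]\!]$. The only point of $[\![p]\!]$ is $y$, so $y$ lies in both $[\![f(p)]\!]$ and $[\![\neg f(p)]\!]$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $L_1$ be the logic of the Humberstone frame $\mathcal F_1$. If $L_1$ were the logic of a class of Kripke frames, each member would validate $\chi_1$ by Lemma~\ref{lem:F1valid}, hence $\neg\sigma$ by Lemma~\ref{lem:kripke}. Then $\neg\sigma\in L_1$, contrary to Lemma~\ref{lem:F1valid}.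
\end{proof}

\section{The algebras of Humberstone frames}\label{sec:algebra}

To defeat Humberstone frames we need to know what $R$-refinability$^{++}$ does to the algebra. Suppose all refinements of $x'$ see $y$. By $R$-down they also see every refinement of $y$, so $x'$ lies in $\blacklozenge V$ for every regular open $V$ that meets ${\downarrow}y$, however small. The element $e_i(c)$ of Theorem~\ref{thm:algebra} measures this: it is the largest element that lies below $\Diamond_ic'$ for all nonzero parts $c'$ of $c$ at once. Equation~\eqref{eq:dagger} says that $\Diamond_ib$ is exhausted by such elements. Note that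
\begin{equation}\label{eq:anti}
0\neq c'\le c\ \text{ implies }\ e_i(c)\le e_i(c'),
\end{equation}
because $e_i(c')$ is a meet over fewer terms.

\begin{proof}[Proof of Theorem~\ref{thm:algebra}]
Fix $i$ and omit it.

\emph{Necessity.} Take a Humberstone frame and $U\in\mathrm{RO}$, and let $J=\bigvee\{e(V):\varnothing\neq V\subseteq U,\ V\in\mathrm{RO}\}$. For each such $V$ we have $e(V)\subseteq\blacklozenge V\subseteq\blacklozenge U$ by monotonicity, so $J\subseteq\blacklozenge U$. For the converse let $x\in\blacklozenge U$ and $x'\sqsubseteq x$. By the description of joins, it suffices to find a refinement of $x'$ in some $e(V)$. By Lemma~\ref{lem:basic}(3), $x'$ sees some $y\in U$, and then $\varnothing\neq N(y)\subseteq U$. By $R$-refinability$^{++}$ there is $x''\sqsubseteq x'$ all of whose refinements see $y$. We claim $x''\in e(N(y))$. Let $\varnothing\ne V'\subseteq N(y)$ be regular open and $v\in V'$. Since $v\in\neg\neg{\downarrow}y$, it has a refinement $v'\sqsubseteq y$, and $v'\in V'$ by persistence. By $R$-down all refinements of $x''$ see $v'$, so $x''\in\blacklozenge V'$. As meets are intersections, $x''\in e(N(y))$.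

\emph{Sufficiency.} Assume \eqref{eq:dagger}. Let $S=A\setminus\{0\}$, ordered by $\le$; it is nonempty since $A$ is nontrivial. The argument above suggests that $e(y)$ should be the region committed to seeing $y$, so we let $x$ see $y$ when some refinement of $x$ lies in that region:
\[
xRy\iff x\wedge e(y)\neq0 .
\]
Up-$R$ holds because $x'\le x$ gives $x'\wedge e(y)\le x\wedge e(y)$. $R$-down holds by \eqref{eq:anti}. If $xRy$, put $x'=x\wedge e(y)$; every nonzero $x''\le x'$ has $x''\wedge e(y)=x''\neq0$, which is $R$-refinability$^{++}$. So we have a Humberstone frame.

For $a\in A$ let $g(a)=\{x\in S:x\le a\}$. This set is persistent, and if $x\not\le a$, then $x\wedge\neg a$ is a refinement of $x$ with no refinement in $g(a)$. So $g(a)\in\mathrm{RO}$. Let $U\in\mathrm{RO}$ and $a=\bigvee U$, the join taken in $A$. Then $U\subseteq g(a)$. If $x\in g(a)$ and $0\neq x'\le x$, then $x'=\bigvee_{w\in U}(x'\wedge w)$, so some $x'\wedge w$ is nonzero, and it lies in $U$ by persistence. Hence $x\in\neg\neg U=U$, and $g$ is onto. Also $a\le a'$ if and only if $g(a)\subseteq g(a')$, since $a\in g(a)$ when $a\neq 0$. So $g$ is an order isomorphism, hence an isomorphism of Boolean algebras.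

It remains to show $\blacksquare g(a)=g(\neg\Diamond\neg a)$; replacing $a$ by $\neg a$ and taking complements then gives $\blacklozenge g(a)=g(\Diamond a)$. By definition, $x\in\blacksquare g(a)$ if and only if $x\wedge e(y)=0$ for all $y\not\le a$. Suppose this holds. Every $y$ with $0\neq y\le\neg a$ has $y\not\le a$, so \eqref{eq:dagger} and distributivity give $x\wedge\Diamond\neg a=0$, that is, $x\in g(\neg\Diamond\neg a)$. Conversely, suppose $x\wedge\Diamond\neg a=0$ and $y\not\le a$. Then $0\neq y\wedge\neg a\le\neg a$, so $e(y)\le e(y\wedge\neg a)\le\Diamond\neg a$ by \eqref{eq:anti} and \eqref{eq:dagger}. Hence $x\wedge e(y)=0$.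
\end{proof}

A formula is valid in an algebra $A$ as above if it takes the value $1$ under every assignment of elements of $A$ to variables, with $\Box_i$ read as $\neg\Diamond_i\neg$. The trivial algebra, like the empty frame, validates everything and can be dropped from a class. So Theorem~\ref{thm:algebra} gives the following.

\begin{corollary}\label{cor:algebra}
A logic is the logic of a class of Humberstone frames if and only if it is the logic of a class of complete Boolean algebras with operators satisfying \eqref{eq:dagger}.
\end{corollary}

If $c$ is an atom, then $e_i(c)=\Diamond_ic$. If $c\neq0$ is not an atom, it has disjoint nonzero parts $c'$ and $c''=c\wedge\neg c'$, and $e_i(c)\le\Diamond_ic'\wedge\Diamond_ic''$. So anything that prevents a region from lying in both $\Diamond_ic'$ and $\Diamond_ic''$ for disjoint $c',c''$ leaves only atoms to contribute to \eqref{eq:dagger} on that region. The next two sections apply this remark.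

\section{An identity modality forces atoms}\label{sec:collapse}

\begin{proof}[Proof of Theorem~\ref{thm:collapse}]
(1) By Lemma~\ref{lem:basic}(1), validity of $\Box_*p\leftrightarrow p$ means $\blacksquare_*U=U$ for all $U\in\mathrm{RO}$, and so $\blacklozenge_*U=\neg\neg U=U$. The frame is nonempty, so $\mathrm{RO}$ is nontrivial and satisfies \eqref{eq:dagger} by Theorem~\ref{thm:algebra}. If $c$ is an atom, then $e_*(c)=c$. If $c\neq0$ is not an atom, then $e_*(c)\le c'\wedge c''=0$ for disjoint nonzero parts $c',c''$ of $c$. So \eqref{eq:dagger} for $*$ says that every $b$ is the join of the atoms below it. Lemma~\ref{lem:atomic} applies.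

(2) Let $L$ be the logic of the class $\mathsf C$ of full possibility frames over $I$. Expand each $\mathcal F\in\mathsf C$ to $\mathcal F^*$ by letting $xR_*y$ if and only if $y\sqsubseteq x$. Then $\blacksquare_*U=\{x:{\downarrow}x\subseteq U\}=U$ for $U\in\mathrm{RO}$, so $\mathcal F^*$ is a full possibility frame that validates $L$ and $\Box_*p\leftrightarrow p$. Let $L'$ be the logic of $\{\mathcal F^*:\mathcal F\in\mathsf C\}$. It is normal, so $L^*\subseteq L'$, and its $I$-fragment (the set of its members without $\Box_*$) is $L$. For the inclusion $L'\subseteq L^*$, let $\varphi^\circ$ be $\varphi$ with all occurrences of $\Box_*$ deleted. A normal logic that contains $\alpha\leftrightarrow\alpha'$ contains $\Box_i\alpha\leftrightarrow\Box_i\alpha'$, so induction on $\varphi$ gives $\varphi\leftrightarrow\varphi^\circ\in L^*$. If $\varphi\in L'$, then $\varphi^\circ\in L'$, so $\varphi^\circ\in L\subseteq L^*$, and $\varphi\in L^*$. Thus $L^*=L'$ is the logic of a class of full possibility frames.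

Suppose $L^*$ is the logic of a class of Humberstone frames. Discard the empty frames and use (1) to replace each remaining frame by a Kripke frame with the same logic. Forgetting $R_*$ in these Kripke frames gives a class of Kripke frames over $I$ whose logic is the $I$-fragment of $L^*$, namely $L$. This contradicts the hypothesis on $L$.
\end{proof}

Part (1) fails without $R$-refinability$^{++}$ at the level of algebras, by Example~\ref{ex:tree}, and part (2) turns this into a failure at the level of logics. Indeed, for $|I|\geq2$ choose $*\in I$ and apply part (2) to the logic of $\mathcal F_1$ over $I\setminus\{*\}$: the expanded frame $\mathcal F_1^*$ already proves Theorem~\ref{thm:main}(2). This argument spends one modality on the identity. With a single modality the axiom $\Box p\leftrightarrow p$ cannot be imposed everywhere, since the same modality must also carry the splitting device.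

\section{One modality: a definable copy of the tree}\label{sec:F2}

The way out is to localize the identity. We add to $\mathcal F_1$ a second tree $B'$ in which $b'_s$ sees ${\downarrow}b_s$. On $B'$, both $\blacksquare U$ and $\blacklozenge U$ will be a copy of $U\cap B$, so $\Diamond p\to\Box p$ holds there. This is all that the proof of Theorem~\ref{thm:collapse}(1) needed from the identity: that $\Diamond c'$ and $\Diamond c''$ are disjoint for disjoint $c',c''$.

\begin{definition}\label{def:F2}
The frame $\mathcal F_2$ is $\mathcal F_1$ together with a block $B'=\{b'_s\}$, where $b'_{s'}\sqsubseteq b'_s$ if and only if $s\preceq s'$. We put $R(b'_s)={\downarrow}b_s$ and $R(r)=B\cup B'$, and keep all other successor sets (Figure~\ref{fig:frames}).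
\end{definition}

\begin{lemma}\label{lem:F2frame}
$\mathcal F_2$ is a full possibility frame satisfying up-$R$ and $R$-down. In it, $[\![\beta]\!]=B$, $[\![\tau]\!]=T$, $[\![\sigma]\!]=B'$, and $[\![\Diamond\sigma]\!]=\{r\}$. For every $U\in\mathrm{RO}$ and every $s$,
\[
b'_s\in\blacksquare U\iff b_s\in U\iff b'_s\in\blacklozenge U .
\]
\end{lemma}

\begin{proof}
Up-$R$ on $B$ is as in Lemma~\ref{lem:F1frame}, and on $B'$ it holds because $s\preceq s'$ gives ${\downarrow}b_{s'}\subseteq{\downarrow}b_s$. The new successor sets are persistent, so $R$-down holds. We verify \eqref{eq:W} and apply Lemma~\ref{lem:conditions}(2). For $x\notin B'$ the proof of Lemma~\ref{lem:F1frame} gives \eqref{eq:W} with $y'=y$. For $x=b'_s$ and $y=b_u$ with $s\preceq u$, take $x'=b'_u$: each refinement $b'_v$ of $b'_u$ sees $b_v\sqsubseteq b_u$.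

A point $b'_s$ sees $b_s$ and neither $d_0$ nor $d_1$. So it is in none of $[\![\delta_0]\!]$, $[\![\Diamond\delta_0]\!]$, $[\![\Box\delta_0]\!]$, and the proof of Lemma~\ref{lem:F1const} gives the same values of $\delta_0,\delta_1,\beta,\tau$ as before. Now $[\![\Diamond\beta]\!]=\{r\}\cup T\cup B'$, and $[\![\Box\beta]\!]=B'\cup\{d_0\}$ because $r$ sees $B'$. Hence $[\![\sigma]\!]=B'$. Only $r$ sees points of $B'$, so $[\![\Diamond\sigma]\!]=\{r\}$.

The first equivalence is persistence of $U$. By Lemma~\ref{lem:basic}(3), $b'_s\in\blacklozenge U$ if and only if for every $s'$ with $s\preceq s'$ the set ${\downarrow}b_{s'}$ meets $U$. This says $b_s\in\neg\neg U=U$.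
\end{proof}

$R$-refinability$^{++}$ fails at every point of $B'$: $b'_s$ sees $b_s$, and no proper refinement of $b'_s$ does. The formula $\sigma$ now names $B'$, and the copying property is recorded by
\[
\psi=\ \sigma\wedge\Diamond p\to\Box p .
\]
A point of $B'$ cannot itself observe a splitting. If it were in $[\![\Diamond(p\wedge f(p))]\!]$, then by $\psi$ it would be in $[\![\Box(p\wedge f(p))]\!]$, which is disjoint from $[\![\Diamond(p\wedge\neg f(p))]\!]$ by Lemma~\ref{lem:basic}(2). So the splitting is asserted one step back, at the point $r$ that sees both trees:
\[
\chi_2=\ \Diamond(\sigma\wedge\Diamond p)\to\gamma(p).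
\]

\begin{lemma}\label{lem:F2valid}
$\psi$ and $\chi_2$ are valid on $\mathcal F_2$, and $\neg\Diamond\sigma$ is not.
\end{lemma}

\begin{proof}
The claims on $\psi$ and $\neg\Diamond\sigma$ follow from Lemmas~\ref{lem:F2frame} and \ref{lem:basic}(1). Let $x\in[\![\Diamond(\sigma\wedge\Diamond p)]\!]$. Then $x$ sees some $b'_s\in[\![\Diamond p]\!]$, so $x=r$ and $b_s\in\pi(p)$. The hypotheses of Lemma~\ref{lem:split} hold in $\mathcal F_2$ by Lemma~\ref{lem:F2frame}, so both $[\![p\wedge f(p)]\!]$ and $[\![p\wedge\neg f(p)]\!]$ meet $B\subseteq R(r)$. As $r$ is isolated, $r\in[\![\gamma(p)]\!]$.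
\end{proof}

The next lemma is the analogue of Lemma~\ref{lem:kripke}. There an atom came for free; here \eqref{eq:dagger} and $\psi$ produce one, and $\chi_2$ is then asked to split it.

\begin{lemma}\label{lem:humb}
In a Humberstone frame that validates $\psi$ and $\chi_2$, $[\![\Diamond\sigma]\!]=\varnothing$.
\end{lemma}

\begin{proof}
Work in the algebra $\mathrm{RO}$, write $\sigma,\beta$ for the elements that these formulas denote, and suppose $\blacklozenge\sigma\neq0$. Then $\mathrm{RO}$ is nontrivial and satisfies \eqref{eq:dagger}. This is the only use of the Humberstone conditions. Since $\sigma\le\blacklozenge\beta=\bigvee\{e(c):0\neq c\le\beta\}$, distributivity gives $\sigma=\bigvee\{\sigma\wedge e(c):0\ne c\le\beta\}$. By Lemma~\ref{lem:basic}(2) there is $c\neq 0$ such that $a=\sigma\wedge e(c)$ satisfies $\blacklozenge a\neq0$, and hence $a\neq0$.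

The element $c$ is an atom. Otherwise let $c',c''$ be disjoint nonzero parts of $c$. Then $a\le\sigma\wedge\blacklozenge c'\le\blacksquare c'$ by $\psi$ with $\pi(p)=c'$, and $a\le\blacklozenge c''$. By Lemma~\ref{lem:basic}(2), $a\le\blacksquare c'\wedge\blacklozenge c''=0$, a contradiction.

Now put $\pi(p)=c$. We have $a\le\sigma\wedge\blacklozenge c$, so $0\neq\blacklozenge a\le[\![\Diamond(\sigma\wedge\Diamond p)]\!]\le[\![\gamma(p)]\!]$ by $\chi_2$. Since $\blacklozenge0=0$, both $c\wedge[\![f(p)]\!]$ and $c\wedge\neg[\![f(p)]\!]$ are nonzero. This is impossible for an atom $c$.
\end{proof}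

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $L_2$ be the logic of the full possibility frame $\mathcal F_2$. If $L_2$ were the logic of a class of Humberstone frames, each member would validate $\psi$ and $\chi_2$ by Lemma~\ref{lem:F2valid}, hence $\neg\Diamond\sigma$ by Lemma~\ref{lem:humb}. Then $\neg\Diamond\sigma\in L_2$, contrary to Lemma~\ref{lem:F2valid}.
\end{proof}

\section{Continuum many logics, and the role of a second modality}\label{sec:many}

\begin{proof}[Proof of Theorem~\ref{thm:many}(1)]
The proofs above use only that certain formulas are valid and one formula is not. So we may add to $\mathcal F_1$ and $\mathcal F_2$ any summands on which $\sigma$ is nowhere true. We choose finite Kripke frames that formulas can tell apart from each other and from $\mathcal F_1,\mathcal F_2$.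

For $n\ge3$ let $G_n$ be the Kripke frame with points $w_n,l_0,\dots,l_n$, where $l_{k+1}Rl_k$ for $0\le k<n$, $w_nRl_n$ and $w_nRl_1$. Let
\[
\lambda_k=\Diamond^k\top\wedge\Box^{k+1}\bot,\qquad \eta_n=\neg(\Diamond\lambda_1\wedge\Diamond\lambda_n).
\]
In a Kripke frame, $\lambda_k$ holds at exactly those points from which the longest $R$-path has length $k$. So $l_j$ satisfies $\lambda_k$ if and only if $j=k$.

\emph{For $m,n\ge3$, $\eta_n$ is valid on $G_m$ if and only if $m\neq n$.} Each $l_k$ has at most one successor, which cannot satisfy both $\lambda_1$ and $\lambda_n$. The successors of $w_m$ are $l_1$ and $l_m$, so $w_m$ satisfies $\Diamond\lambda_1$, and it satisfies $\Diamond\lambda_n$ if and only if $m=n$.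

\emph{Each $\eta_n$ is valid on $\mathcal F_1$ and $\mathcal F_2$.} In any frame, $x\in\blacksquare^{n+1}\varnothing$ if and only if no $R$-path of length $n+1$ starts at $x$. Every point other than $d_0,d_1$ starts an infinite path, because $b_sRt_sRb_s$ and the points of $\{r\}\cup T\cup B'$ see points of $B$. So $[\![\lambda_n]\!]\subseteq\{d_0,d_1\}$. By Lemma~\ref{lem:basic}(3), $d_0\notin\blacklozenge V$ for all $V$, and therefore $d_1\notin\blacklozenge\blacklozenge V$ for all $V$. As $n\ge2$, neither point is in $[\![\Diamond^n\top]\!]$. Thus $[\![\lambda_n]\!]=\varnothing$ and $[\![\Diamond\lambda_n]\!]=\varnothing$.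

\emph{The formulas $\chi_1,\chi_2,\psi$ are valid on each $G_n$.} The only point without successors is $l_0$, only $l_1$ sees it, and $l_1$ satisfies $\Box\delta_0$. So $\beta$ is false everywhere, hence so are $\sigma$ and the antecedents of the three formulas.

For $X\subseteq\{3,4,\dots\}$ and $k=1,2$ let $\mathcal F_k^X$ be the disjoint union of $\mathcal F_k$ and the frames $G_n$ with $n\in X$. By Lemma~\ref{lem:basic}(5), $\mathcal F_1^X$ is a Humberstone frame that validates $\chi_1$ but not $\neg\sigma$, and $\mathcal F_2^X$ is a full possibility frame that validates $\psi,\chi_2$ but not $\neg\Diamond\sigma$. As in the proof of Theorem~\ref{thm:main}, Lemmas~\ref{lem:kripke} and \ref{lem:humb} show that the logic of $\mathcal F_1^X$ is the logic of no class of Kripke frames and the logic of $\mathcal F_2^X$ is the logic of no class of Humberstone frames. Finally $\eta_n$ is valid on $\mathcal F_k^X$ if and only if $n\notin X$, so different sets $X$ give different logics.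
\end{proof}

The logics $L_1$ and $L_2$ do have Kripke frames. The truth of a formula at $d_0$, which is isolated and sees nothing, depends only on which variables hold at $d_0$, so both logics are valid on the one-point frame with empty relations. Such frames escape Lemmas~\ref{lem:kripke} and \ref{lem:humb} by making the guard $\sigma$ false everywhere. A second modality can forbid this escape by asserting that the guard holds somewhere.

\begin{proof}[Proof of Theorem~\ref{thm:many}(2)]
Let $j\in I$ with $j\neq i_0$. In $\mathcal F_1$ and $\mathcal F_2$ replace $R_j=\varnothing$ by $R_j=S\times S$, and call the results $\mathcal F_1^+$ and $\mathcal F_2^+$. The total relation satisfies the three Humberstone conditions, so $\mathcal F_1^+$ is a Humberstone frame and $\mathcal F_2^+$ is a full possibility frame. We have $\blacksquare_jU=\varnothing$ for $U\neq S$, so $\blacklozenge_jV=S$ for every nonempty $V\in\mathrm{RO}$. Formulas that use only $\Box_{i_0}$ keep their values. Hence $\mathcal F_1^+$ validates $\chi_1$ and $\Diamond_j\sigma$, and $\mathcal F_2^+$ validates $\psi$, $\chi_2$ and $\Diamond_j\Diamond\sigma$.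

A nonempty frame that validates $\Diamond_j\varphi$ has $[\![\varphi]\!]\neq\varnothing$, since $\blacklozenge_j\varnothing=\varnothing$. So by Lemma~\ref{lem:kripke} no nonempty Kripke frame validates both $\chi_1$ and $\Diamond_j\sigma$, and by Lemma~\ref{lem:humb} no nonempty Humberstone frame validates all of $\psi$, $\chi_2$ and $\Diamond_j\Diamond\sigma$.

Let $|I|=1$. Makinson's theorem \cite{Makinson} states that every consistent normal modal logic with one modality is valid on a one-point Kripke frame. The logic of a nonempty full possibility frame is consistent, since $[\![\bot]\!]=\varnothing\neq S$. So it is valid on a nonempty Kripke frame, which is also a nonempty Humberstone frame. Neither phenomenon can occur.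
\end{proof}

\begin{thebibliography}{9}

\bibitem{Holliday}
Wesley H. Holliday, \emph{Possibility Frames and Forcing for Modal Logic}, arXiv:2501.11768 (2025).

\bibitem{Makinson}
D. Makinson, Some embedding theorems for modal logic, \emph{Notre Dame J. Formal Logic} 12 (1971).

\end{thebibliography}
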